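# Binary sequences with the same autocorrelation: an exponential bound

## Two sequences of length nine

Take the block $c=(1,1,-1)$ and build two sequences of length $9$ from three signed copies of it:
$$f=(c,\,c,\,-c)=(1,1,-1,\;1,1,-1,\;-1,-1,1),$$
$$g=(-c,\,c,\,c)=(-1,-1,1,\;1,1,-1,\;1,1,-1).$$
For each shift $s$ multiply the sequence by its translate by $s$ and add over the overlap. For $f$ at $s=1$ the eight products are $1,-1,-1,1,-1,1,1,-1$, with sum $0$; for $g$ they are $1,-1,1,1,-1,-1,1,-1$, again with sum $0$. At $s=2$ the products for $f$ are $-1,1,-1,-1,-1,1,-1$ and for $g$ they are $-1,-1,1,-1,1,-1,-1$; both sums are $-3$. Continuing, one finds for both sequences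

| $s$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|---|
| sum | 9 | 0 | $-3$ | 0 | 1 | 0 | $-3$ | 0 | 1 |

There are cheap ways to get such a coincidence: change all signs, or read the sequence backwards. Neither explains this one. Indeed $g\ne\pm f$, because $f_0f_3=1$ while $g_0g_3=-1$. And $g$ is not plus or minus the reversal of $f$, because the reversal starts with $1,-1$, while the first two entries of $g$ are equal.

The polynomial picture does explain it. Write $f$ as $\sum f_jz^j$. Then
$$f=(1+z-z^2)(1+z^3-z^6),\qquad g=(1+z-z^2)(-1+z^3+z^6),$$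
so $g$ arises from $f$ by reversing one factor and leaving the other alone. The sums in the table are the coefficients of $f(z)f(1/z)$, and reversing a factor does not change that product, which is
$$(3-z^2-z^{-2})(3-z^6-z^{-6}).$$

Among all $2^\ell$ sequences of length $\ell$, how many have such an unexpected partner? Is it a vanishing fraction?

## Equivocal sequences and the bounds on their number

**Definition (autocorrelation).** A binary sequence of length $\ell\ge1$ is a tuple $f=(f_0,\dots,f_{\ell-1})\in\{+1,-1\}^\ell$. Its aperiodic autocorrelation function is $C_f(s)=\sum_j f_{j+s}f_j$ for $s\in\mathbb Z$, where terms with an index outside $\{0,\dots,\ell-1\}$ count as $0$. Two sequences are equicorrelational if they have the same autocorrelation function.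

Since $C_f(0)=\ell$, equicorrelational sequences have equal length.

**Definition (equivocal).** Let $\widetilde f=(f_{\ell-1},\dots,f_0)$ be the reversal of $f$. The sequences $f,-f,\widetilde f,-\widetilde f$ are always equicorrelational with $f$. We call $f$ equivocal if it is equicorrelational with some binary sequence $g\notin\{f,-f,\widetilde f,-\widetilde f\}$; such a $g$ is a nontrivial partner. Otherwise $f$ is unequivocal. Let $N_\ell$ be the number of equivocal sequences of length $\ell$.

The sequence $f$ of length $9$ above is equivocal. Now try length $3$ by hand. Here $C_f(2)=f_0f_2$ and $C_f(1)=f_1(f_0+f_2)$. If $f_0=f_2$, then $C_f(1)=2f_0f_1$, so $C_f$ distinguishes $\pm(1,1,1)$ from $\pm(1,-1,1)$. If $f_0=-f_2$, then $C_f(1)=0$ and $C_f(2)=-1$; the four such sequences are $(1,1,-1)$, its negative, its reversal $(-1,1,1)$, and the negative of its reversal. So all coincidences are trivial and $N_3=0$. Also $N_1=N_2=0$: for $\ell=1$ the two sequences are negatives of each other, and for $\ell=2$ the value $C_f(1)=f_0f_1$ separates $\pm(1,1)$ from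 $\pm(1,-1)$.

The question whether $N_\ell/2^\ell\to0$ is taken from Daniel J. Katz, Adeebur Rahman, and Michael J Ward, "Sequences with identical autocorrelation functions", arXiv:2308.07467 (2023). The answer is yes, exponentially fast. Throughout, put
$$W=1+z+\cdots+z^{\ell-1}\in\mathbb F_2[z],\qquad T_\ell=\text{number of divisors of }W\text{ in }\mathbb F_2[z].$$

**Theorem 1.** $N_\ell\le20\,T_\ell\,2^{7\ell/8}$, and $\log_2T_\ell\le\frac{2\ell}{\log_2\ell}+2\sqrt\ell\,\log_2\log_2\ell$ for $\ell\ge4$. Hence $N_\ell/2^\ell\le2^{-\ell/8+O(\ell/\log\ell)}\to0$.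

**Theorem 2.**

- (a) $N_\ell\le80\,T_\ell\,2^{3\ell/4}=2^{3\ell/4+O(\ell/\log\ell)}$.
- (b) If $\ell=uk$ with $u,k\ge3$, then $N_\ell\ge2(2^k-2^{k/2+1})>0$. In particular $N_\ell\ge2^{\ell/3+1}-2^{\ell/6+2}$ if $3\mid\ell$ and $\ell\ge9$.
- (c) $N_\ell=0$ if $\ell\in\{1,2,4,8\}$, or if $\ell=n$ or $\ell=2n$ with $n$ an odd prime such that $-1$ and $2$ generate $(\mathbb Z/n)^\times$. (The only lengths covered by neither (b) nor (c) are $n$ and $2n$ with $n$ an odd prime such that $\langle-1,2\rangle\ne(\mathbb Z/n)^\times$.)
- (d) $f$ is equivocal if and only if $f=\alpha+\beta+\gamma+\delta$ with nonzero $\alpha,\beta,\gamma,\delta\in\mathbb Z[z]$ of pairwise disjoint supports, $\alpha,\beta$ palindromic, $\gamma,\delta$ antipalindromic (with respect to $j\mapsto\ell-1-j$), and $\alpha\beta=\gamma\delta$.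

## Polynomials and their reversals

We identify $f$ with the polynomial $\sum_jf_jz^j\in\mathbb Z[z]$ and write $x^*(z)=x(1/z)$. The coefficient of $z^s$ in $ff^*=\sum_{i,j}f_if_jz^{i-j}$ is $C_f(s)$, so $f$ and $g$ are equicorrelational exactly when $ff^*=gg^*$.

For a polynomial $b$ with $b(0)\ne0$ put $\widetilde b=z^{\deg b}b^*$, the polynomial with the coefficients of $b$ in reverse order. For binary sequences this is the reversal already defined. It is multiplicative, and $\widetilde{\widetilde b}=b$.

**Definition (palindromic, antipalindromic).** Let $x$ be a polynomial of degree at most $m$. It is palindromic with respect to $m$ if $z^mx^*=x$, that is, $x_{m-j}=x_j$ for all $j$; it is antipalindromic with respect to $m$ if $z^mx^*=-x$.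

The number $m$ matters: $z$ is palindromic with respect to $2$, but not with respect to $1$. The polynomial $z-z^7$ is antipalindromic with respect to $8$. If $z^mx^*=\sigma x$ and $z^{m'}y^*=\sigma'y$ with signs $\sigma,\sigma'$, then $z^{m+m'}(xy)^*=\sigma\sigma'xy$.

Write $x_j$ for the $j$-th coefficient of $x$, $\operatorname{supp}x=\{j:x_j\ne0\}$, and $\operatorname{ord}x=\min\operatorname{supp}x$ for $x\ne0$. For $x=z+z^4\in\mathbb F_2[z]$ the support is $\{1,4\}$ and $\operatorname{ord}x=1$. If $x\neq0$ is palindromic with respect to $m$, then $\operatorname{ord}x+\deg x=m$, so $\operatorname{ord}x\le\lfloor m/2\rfloor$. Over a field, $\operatorname{ord}(xy)=\operatorname{ord}x+\operatorname{ord}y$.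

We use that $\mathbb Z[z]$, $\mathbb Z[z,z^{-1}]$ and $\mathbb F_2[z]$ are unique factorization domains; the units of $\mathbb Z[z,z^{-1}]$ are $\pm z^k$. Two polynomials in $\mathbb Z[z]$ with nonzero constant terms that are coprime in $\mathbb Z[z]$ stay coprime in $\mathbb Z[z,z^{-1}]$: a common prime there can be multiplied by a power of $z$ to become a prime $\pi\in\mathbb Z[z]$ with $\pi(0)\ne0$, and if $\pi$ divides $z^kb$ in $\mathbb Z[z]$, it divides $b$.

## Every nontrivial partner reverses one factor

**Step 1.** *This step shows that the length-nine example is typical: a nontrivial partner always comes from reversing one factor.* Let $f$ be equivocal with nontrivial partner $g$. Let $a=\gcd(f,g)$ in $\mathbb Z[z]$ and write $f=ab$, $g=ac$ with $\gcd(b,c)=1$. Cancelling $aa^*$ in $ff^*=gg^*$ gives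
$$bb^*=cc^*\quad\text{in }\mathbb Z[z,z^{-1}].$$
Constant terms of $f$ and $g$ are $\pm1$, so those of $a,b,c$ are too, and $b,c$ remain coprime in $\mathbb Z[z,z^{-1}]$. Since $b\mid cc^*$ and $b$ is coprime to $c$, we get $b\mid c^*$. Applying $z\mapsto1/z$ shows that $c^*$ is coprime to $b^*$; since $c^*\mid bb^*$, we get $c^*\mid b$. So $b$ and $c^*$ differ by a unit, $c=\pm z^kb^*$ for some $k$, and $c(0)\ne0$ forces $c=\pm\widetilde b$. Replacing $g$ by $-g$, which is still a nontrivial partner, we may assume
$$f=ab,\qquad g=a\widetilde b,\qquad \widetilde g=\widetilde a\,b,\qquad \widetilde f=\widetilde a\,\widetilde b. \tag{1}$$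
Put $d=\deg b$ and $e=\deg a$, so $d+e=\ell-1$. The leading and constant coefficients of $a$ and $b$ are $\pm1$.

**Step 2.** *This step finds what survives modulo $2$.* Every binary sequence of length $\ell$ reduces to $W$ modulo $2$. So all four products in (1) are congruent to $W$. From $ab\equiv a\widetilde b$ and $ab\equiv\widetilde a\,b$ in the domain $\mathbb F_2[z]$ we get
$$a\equiv\widetilde a,\qquad b\equiv\widetilde b\pmod 2. \tag{2}$$
In particular the reductions $H$ of $a$ and $G$ of $b$ satisfy $GH=W$ and have degrees $e$ and $d$. There are at most $T_\ell$ choices for $G$, and $T_\ell$ will turn out to be only $2^{O(\ell/\log\ell)}$.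

## Why congruences alone count to $2^{\ell+1}$

It is tempting to finish now. A coefficient $\pm1$ is known once it is known modulo $4$, so $f$ is determined by $a$ and $b$ modulo $4$. Fix $G$, and count the pairs $(a\bmod4,\,b\bmod4)$ reducing to $(H,G)$. Each of the $e+1$ coefficients of $a$ and $d+1$ coefficients of $b$ has two lifts, so there are $2^{d+e+2}=2^{\ell+1}$ pairs. The resulting bound $N_\ell\le T_\ell2^{\ell+1}$ is worse than the trivial $2^\ell$.

Nor is this merely careless counting. For odd $\ell$ the polynomial $z^\ell-1$ is squarefree over $\mathbb F_2$, because its derivative $\ell z^{\ell-1}$ is coprime to it; so $G$ and $H$ are coprime. Then every binary $f$ of length $\ell$ is congruent modulo $4$ to a product $ab$ of lifts of $H$ and $G$. To see this, choose lifts $a_0,b_0$ of degrees $e,d$ and write $f-a_0b_0=2w$ with $\deg w\le\ell-1$. We look for $a=a_0+2x$, $b=b_0+2y$ with $xG+yH\equiv w\pmod2$. Coprimality gives a solution; reduce $y$ modulo $G$ so that $\deg y<d$, and then $\deg x\le\ell-1-d=e$. So the congruence $f\equiv ab\pmod4$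 excludes nothing. Adding $g=a\widetilde b$ modulo $4$ does not help: modulo $2$ it is $W$ anyway, and every odd integer is $\pm1$ modulo $4$.

What these congruences do not see is the size of the coefficients: $a\widetilde b$ has coefficients $\pm1$, not just odd ones. We bring size in through a sum of squares.

## Four averages with disjoint supports

**Step 3.** *This step turns the $\pm1$ condition on all four products in (1) into a partition of $\{0,\dots,\ell-1\}$.* For signs $\varepsilon,\varepsilon'\in\{1,-1\}$ put
$$E_{\varepsilon,\varepsilon'}=\frac{a+\varepsilon\widetilde a}2\cdot\frac{b+\varepsilon'\widetilde b}2=\tfrac14\big(f+\varepsilon'g+\varepsilon\widetilde g+\varepsilon\varepsilon'\widetilde f\big). \tag{3}$$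
By (2) both factors lie in $\mathbb Z[z]$, so $E_{\varepsilon,\varepsilon'}\in\mathbb Z[z]$. Fix $0\le j\le\ell-1$ and add the squares of the four $j$-th coefficients. Expanding the squares, each cross term carries one of the signs $\varepsilon,\varepsilon',\varepsilon\varepsilon'$ and cancels in the sum over $\varepsilon,\varepsilon'$, so
$$\sum_{\varepsilon,\varepsilon'}\big(E_{\varepsilon,\varepsilon'}\big)_j^2=\tfrac4{16}\big(f_j^2+g_j^2+\widetilde g_j^{\,2}+\widetilde f_j^{\,2}\big)=1. \tag{4}$$
Four integer squares with sum $1$: exactly one of the four polynomials has a nonzero coefficient at $j$, and that coefficient is $\pm1$. So the four supports partition $\{0,\dots,\ell-1\}$. Since the four polynomials add up to $ab=f$, each of them is the part of $f$ living on its own support.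

**Step 4.** *This step uses nontriviality of the partner: none of the four parts vanishes.* If $a+\varepsilon\widetilde a=0$, then $\widetilde f=\widetilde a\,\widetilde b=-\varepsilon a\widetilde b=-\varepsilon g$, which is excluded. If $b+\varepsilon'\widetilde b=0$, then $\widetilde b=-\varepsilon'b$ and $g=-\varepsilon'f$, which is excluded. So all four factors $\frac{a\pm\widetilde a}2$, $\frac{b\pm\widetilde b}2$ are nonzero, hence so are all $E_{\varepsilon,\varepsilon'}$. As their coefficients lie in $\{0,\pm1\}$, they are nonzero modulo $2$ and keep their supports there.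

In the opening example, $a=1+z-z^2$ and $b=1+z^3-z^6$. (Here $b$ and $\widetilde b$ are coprime: $b+\widetilde b=2z^3$, so they have no common root, and both are primitive.) Then
$$\tfrac{a+\widetilde a}2=z,\quad\tfrac{a-\widetilde a}2=1-z^2,\quad\tfrac{b+\widetilde b}2=z^3,\quad\tfrac{b-\widetilde b}2=1-z^6,$$
and the four products are $z^4$, $(1-z^2)(1-z^6)$, $z-z^7$, $z^3-z^5$. Their supports $\{4\},\{0,2,6,8\},\{1,7\},\{3,5\}$ partition $\{0,\dots,8\}$.

**Proof of Theorem 2(d).** Suppose $f$ is equivocal. Put $\alpha=E_{1,1}$, $\beta=E_{-1,-1}$, $\gamma=E_{1,-1}$, $\delta=E_{-1,1}$. They are nonzero with disjoint supports and sum $f$. Since $z^e\left(\frac{a+\varepsilon\widetilde a}2\right)^*=\frac{\widetilde a+\varepsilon a}2=\varepsilon\,\frac{a+\varepsilon\widetilde a}2$, and likewise for $b$ with $d$, we get $z^{\ell-1}E_{\varepsilon,\varepsilon'}^*=\varepsilon\varepsilon'E_{\varepsilon,\varepsilon'}$. So $\alpha,\beta$ are palindromic and $\gamma,\delta$ antipalindromic with respect to $\ell-1$. Both $\alpha\beta$ and $\gamma\delta$ are the product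 of all four polynomials $\frac{a\pm\widetilde a}2,\frac{b\pm\widetilde b}2$, so $\alpha\beta=\gamma\delta$.

Conversely, let $f=\alpha+\beta+\gamma+\delta$ be as in (d), and put $g=\alpha-\beta+\gamma-\delta$. The supports are disjoint and $f$ has coefficients $\pm1$, so $g$ is a binary sequence. Reversal fixes $\alpha,\beta$ and negates $\gamma,\delta$, so $\widetilde f=\alpha+\beta-\gamma-\delta$ and $\widetilde g=\alpha-\beta-\gamma+\delta$. Hence
$$f\widetilde f-g\widetilde g=(\alpha+\beta)^2-(\gamma+\delta)^2-(\alpha-\beta)^2+(\gamma-\delta)^2=4(\alpha\beta-\gamma\delta)=0.$$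
As $f\widetilde f=z^{\ell-1}ff^*$ and $g\widetilde g=z^{\ell-1}gg^*$, the sequences are equicorrelational. Finally, by disjointness of supports,

- $g=f$ iff $\beta+\delta=0$ iff $\beta=\delta=0$;
- $g=-f$ iff $\alpha+\gamma=0$ iff $\alpha=\gamma=0$;
- $g=\widetilde f$ iff $\gamma-\beta=0$ iff $\beta=\gamma=0$;
- $g=-\widetilde f$ iff $\alpha-\delta=0$ iff $\alpha=\delta=0$.

All four are excluded, so $f$ is equivocal. $\blacksquare$

## The parity data $(G,p,q)$

**Step 5.** *This step names the four factors in a way suited to recursion: we sort them by their constant terms instead of their signs.* The two polynomials $\frac{b\pm\widetilde b}2$ add up to $b$, whose constant term is odd. So exactly one of them has even constant term; call it $Q$ and the other $R$. Likewise let $P$ be the one of $\frac{a\pm\widetilde a}2$ with even constant term and $S$ the other. Then $a=P+S$, $b=Q+R$, and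
$$f=PQ+RS+PR+QS,\qquad (PQ)(RS)=(PR)(QS). \tag{5}$$
The four summands are the polynomials $E_{\varepsilon,\varepsilon'}$ in some order. Let $A_0,B_0,A_1,B_1$ be the supports of $PQ,RS,PR,QS$; they partition $\{0,\dots,\ell-1\}$.

There are signs $\eta_P,\eta_Q$ with $z^eP^*=\eta_PP$, $z^eS^*=-\eta_PS$, $z^dQ^*=\eta_QQ$, $z^dR^*=-\eta_QR$. Put $\eta=\eta_P\eta_Q$. Then $PQ$ and $RS$ are multiplied by $\eta$ under reversal, $PR$ and $QS$ by $-\eta$. So the four supports are invariant under $j\mapsto\ell-1-j$, and
$$f_{\ell-1-j}=\eta f_j\ (j\in A_0\cup B_0),\qquad f_{\ell-1-j}=-\eta f_j\ (j\in A_1\cup B_1). \tag{6}$$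

**Step 6.** *This step lists what we shall use modulo $2$.* Let $p,q,r,s\in\mathbb F_2[z]$ be the reductions of $P,Q,R,S$. Recall that $H=p+s$ and $G=q+r$ are those of $a$ and $b$.

1. $GH=W$, $\deg G=d$, $\deg H=e$, $G(0)=H(0)=1$. The polynomials $p,q,r,s$ are nonzero. The polynomials $p,s,H$ are palindromic with respect to $e$, and $q,r,G$ with respect to $d$.
2. $p(0)=q(0)=0$ and $r(0)=s(0)=1$. With $\mu=\operatorname{ord}p\ge1$ and $\nu=\operatorname{ord}q\ge1$ we have $\mu\le\lfloor e/2\rfloor$ and $\nu\le\lfloor d/2\rfloor$. In particular $d,e\ge2$.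
3. $pq,\ rs,\ pr,\ qs$ have pairwise disjoint supports $A_0,B_0,A_1,B_1$.

The nonvanishing in 1 follows from Step 4, since $PQ$ and $RS$ are nonzero modulo $2$; the rest has been shown. The triple $(G,p,q)$ determines $H=W/G$, $r=G+q$, $s=H+p$, and hence $\mu$, $\nu$ and the four supports. Conditions 1–3 are symmetric under exchanging $(p,s,H,e,\mu)$ with $(q,r,G,d,\nu)$; this swaps $A_1$ and $B_1$.

For each equivocal $f$ we fix once and for all one partner $g$ as in (1), and so a choice of data $(G,p,q,\eta)$. We bound $N_\ell$ by summing, over all possible data, the number of $f$ with those data. Put $h=\lceil\ell/2\rceil\le\frac{\ell+1}2$. By (6), given the data, $f$ is determined by $f_0,\dots,f_{h-1}$, so at most $2^h$ sequences share the data.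

If we count triples using palindromicity only, we are stuck once more. A palindromic $q$ with $q_0=0$ is determined by $q_1,\dots,q_{\lfloor d/2\rfloor}$, and similarly for $p$, giving at most $2^{(d+e)/2}=2^{(\ell-1)/2}$ pairs. The total is at most $T_\ell\cdot2\cdot2^{(\ell+1)/2}\cdot2^{(\ell-1)/2}=T_\ell2^{\ell+1}$, the same useless bound as before. The missing ingredient is condition 3, which ties $p$ to $q$.

## Two triangular recursions for $p$

The idea is that, once $G$ and $q$ are fixed, condition 3 becomes linear in $p$. At each position $j$ one of two convolutions must vanish. One of them, with $r$, starts at $r_0=1$ and controls $p_j$; the other, with $q$, starts at $q_\nu=1$ and controls $p_{j-\nu}$. Whichever occurs, one coefficient of $p$ is decided, and about half the coefficients can escape at worst. As this halves the freedom of $p$, it pays to apply it to the longer factor.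

**Step 7.** *This step sets up the linear conditions.* Fix $G$ and $\mu,\nu$, and suppose $d\le e$, that is, $d\le\frac{\ell-1}2$. The polynomials $q$ palindromic with respect to $d$ with $\operatorname{ord}q=\nu$ are determined by the free coefficients $q_{\nu+1},\dots,q_{\lfloor d/2\rfloor}$, so there are $2^{\lfloor d/2\rfloor-\nu}$ of them. Fix $q$ and set
$$D=\operatorname{supp}(qH)=\operatorname{supp}(pq+qs)=A_0\cup B_1.$$
The first expression depends only on $G$ and $q$. Since $A_1=\operatorname{supp}(pr)$ is disjoint from $D$, and $A_0=\operatorname{supp}(pq)$ is contained in $D$,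
$$(rp)_j=0\ \ (j\in D),\qquad(qp)_j=0\ \ (j\notin D). \tag{7}$$

**Step 8.** *This step finds which coefficients of $p$ can be free.* Let $L=\lfloor e/2\rfloor+1$. As $p$ is palindromic with respect to $e$, it is determined by $p_0,\dots,p_{L-1}$. Use (7) for $0\le j<L$.

- If $j\in D$, then $0=(rp)_j=p_j+\sum_{i<j}r_{j-i}p_i$, which expresses $p_j$ through the $p_i$ with $i<j$.
- If $j\notin D$ and $j\ge\nu$, then $0=(qp)_j=p_{j-\nu}+\sum_{i<j-\nu}q_{j-i}p_i$, which expresses $p_{j-\nu}$ through the $p_i$ with $i<j-\nu$.

Put
$$F=\{i\in[0,L):\ i\notin D\ \text{and}\ (i+\nu\ge L\ \text{or}\ i+\nu\in D)\}.$$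
If $i\in[0,L)\setminus F$, then either $i\in D$, and the first rule with $j=i$ determines $p_i$; or $i\notin D$, $i+\nu<L$ and $i+\nu\notin D$, and the second rule with $j=i+\nu$ determines $p_i$. In both cases $p_i$ is a function of earlier coefficients. Since $p_i=0$ for $i<\mu$, the polynomial $p$ is determined by its coefficients at $F\cap[\mu,L)$.

For the example, take the partner $\widetilde g$ of the opening $f$, which interchanges the roles of the two factors: now $G=1+z^2+z$, $H=1+z^3+z^6$, $q=z$, $r=1+z^2$, $\nu=1$, $d=2$, $e=6$. Here $qH=z+z^4+z^7$, so $D=\{1,4,7\}$, and $L=4$. The first rule at $j=1$ gives $p_1=0$ (as $r_1=0$); the second at $j=2,3$ gives $p_1=0$ and $p_2=0$. Also $F=\{0,3\}$. Since $p_0=0$, only $p_3$ is free, and $p\ne0$ leaves $p=z^3$, the polynomial we know.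

**Step 9.** *This step bounds $|F|$ and hence the number of pairs.* If $i\in F$ and $i+\nu<L$, then $i+\nu\in D$, so $i+\nu\notin F$. So within each residue class modulo $\nu$, the set $F$ contains no two consecutive elements. A class with $c$ elements in $[\mu,L)$ therefore contributes at most $\lceil c/2\rceil\le\frac{c+1}2$ elements to $F\cap[\mu,L)$. Adding over the $\nu$ classes,
$$|F\cap[\mu,L)|\le\frac{L-\mu+\nu}2.$$
With $L\le\frac e2+1$, for given $G$ the number of pairs $(p,q)$ with orders $(\mu,\nu)$ is at most
$$2^{\lfloor d/2\rfloor-\nu+(L-\mu+\nu)/2}\le2^{\frac d2+\frac e4+\frac12-\frac{\mu+\nu}2}\le2^{\frac38(\ell-1)+\frac12-\frac{\mu+\nu}2}, \tag{8}$$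
because $\frac d2+\frac e4=\frac{\ell-1}4+\frac d4\le\frac38(\ell-1)$.

If $d>e$, we exchange the roles. Fix $p$ first ($2^{\lfloor e/2\rfloor-\mu}$ choices) and put $D'=\operatorname{supp}(pG)=A_0\cup A_1$. Then $(sq)_j=0$ for $j\in D'$ and $(pq)_j=0$ for $j\notin D'$, with $s_0=1$ and $\operatorname{ord}p=\mu$. The same argument gives (8), with $\frac e2+\frac d4=\frac{\ell-1}4+\frac e4\le\frac38(\ell-1)$. So (8) holds for every $G$.

## Divisors of $1+z+\cdots+z^{\ell-1}$ over $\mathbb F_2$ and Theorem 1

**Step 10.** *This step adds up the counts.* There are at most $T_\ell$ choices of $G$, two of $\eta$, the bound (8) for each $(\mu,\nu)$ with $\mu,\nu\ge1$, and at most $2^h\le2^{(\ell+1)/2}$ sequences for each choice of data. Since $\sum_{k\ge1}2^{-k/2}=\frac1{\sqrt2-1}=1+\sqrt2$,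
$$N_\ell\le2\cdot2^{(\ell+1)/2}\cdot T_\ell\cdot(1+\sqrt2)^2\,2^{\frac38(\ell-1)+\frac12}=2^{13/8}(1+\sqrt2)^2\,T_\ell\,2^{7\ell/8}\le20\,T_\ell\,2^{7\ell/8},$$
as $2^{13/8}<3.09$ and $(1+\sqrt2)^2<5.83$.

**Step 11.** *This step shows that $T_\ell$ is subexponential.* Let $W=\prod_iP_i^{a_i}$ with distinct irreducible $P_i\in\mathbb F_2[z]$ and $a_i\geq1$, and let $0<\varepsilon\le1$. (In this step $P_i$ and $a_i$ have nothing to do with $P$ and $a$ above.) Since $T_\ell=\prod_i(a_i+1)$ and $\sum_ia_i\deg P_i=\ell-1$,
$$T_\ell\,2^{-\varepsilon(\ell-1)}=\prod_i(a_i+1)2^{-\varepsilon a_i\deg P_i}.$$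
If $\deg P_i\ge1/\varepsilon$, the factor is at most $(a_i+1)2^{-a_i}\le1$. For any other $i$, $\deg P_i\ge1$ gives a factor at most $(a_i+1)2^{-\varepsilon a_i}\le1+a_i2^{-\varepsilon a_i}$. The function $x2^{-\varepsilon x}$ on $x>0$ has maximum $\frac1{\exp(1)\,\varepsilon\ln2}<\frac{0.54}\varepsilon$, and $1\le\frac1\varepsilon$, so the factor is at most $\frac2\varepsilon$. To count these $P_i$, let $m$ be the largest integer below $1/\varepsilon$: there are $2^{m+1}-1<2\cdot2^{1/\varepsilon}$ nonzero polynomials of degree at most $m$. Therefore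
$$\log_2T_\ell\le\varepsilon\ell+2\cdot2^{1/\varepsilon}\log_2(2/\varepsilon).$$
For $\ell\ge4$ we may take $\varepsilon=2/\log_2\ell\le1$. Then $2^{1/\varepsilon}=\sqrt\ell$ and $2/\varepsilon=\log_2\ell$, so
$$\log_2T_\ell\le\frac{2\ell}{\log_2\ell}+2\sqrt\ell\,\log_2\log_2\ell=O(\ell/\log\ell).$$
With Step 10, $N_\ell/2^\ell\le20\,T_\ell\,2^{-\ell/8}\le2^{-\ell/8+O(\ell/\log\ell)}\to0$. This proves Theorem 1. $\blacksquare$

## A linear system modulo $2$ from $(PQ)(RS)=(PR)(QS)$: Theorem 2(a)

In Step 10 we allowed all $2^h$ sign choices for $f$ once the four supports were fixed. The product identity in (5) restricts the signs.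

**Step 12.** *This step turns the product identity into linear equations for the difference of two sequences.* Fix $(G,p,q)$ and $\eta$, and with them the four supports, $\mu$ and $\nu$. For a sequence $f$ and a set $A$ write $f|_A=\sum_{j\in A}f_jz^j$. If $f$ has the given data, then $PQ=f|_{A_0}$ and so on, and (5) says
$$f|_{A_0}\,f|_{B_0}=f|_{A_1}\,f|_{B_1}. \tag{9}$$
Let $f,f'$ be two equivocal sequences with these data. Put $\theta_j=1\in\mathbb F_2$ if $f_j\ne f'_j$ and $\theta_j=0$ otherwise. Both satisfy (6) with the same $\eta$ and the same supports, so $\theta_{\ell-1-j}=\theta_j$, and for fixed $f$ the sequence $f'$ is determined by $\theta_0,\dots,\theta_{h-1}$.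

Write $f'|_{A_0}=f|_{A_0}+2x$, $f'|_{B_0}=f|_{B_0}+2y$, $f'|_{A_1}=f|_{A_1}+2u$, $f'|_{B_1}=f|_{B_1}+2v$. Then $x,y,u,v\in\mathbb Z[z]$, and modulo $2$ we have $x\equiv\sum_{j\in A_0}\theta_jz^j$, and similarly $y,u,v$ with $B_0,A_1,B_1$. Subtract (9) for $f$ from (9) for $f'$ and divide by $2$:
$$x\,f|_{B_0}+y\,f|_{A_0}-u\,f|_{B_1}-v\,f|_{A_1}+2(xy-uv)=0.$$
Reduce modulo $2$ and take the coefficient of $z^t$ for $0\le t<h$. With $[\cdot]$ equal to $1$ for a true statement and $0$ otherwise,
$$\sum_{j\in A_0}\theta_j[t-j\in B_0]+\sum_{j\in B_0}\theta_j[t-j\in A_0]+\sum_{j\in A_1}\theta_j[t-j\in B_1]+\sum_{j\in B_1}\theta_j[t-j\in A_1]=0. \tag{10}$$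
Only $j\le t<h$ can occur, so this is a linear equation in $\theta_0,\dots,\theta_{h-1}$.

**Step 13.** *This step bounds the rank of the system from below.* The smallest elements of the supports are
$$\min B_0=\operatorname{ord}(rs)=0,\quad\min A_0=\operatorname{ord}(pq)=\mu+\nu,\quad\min A_1=\operatorname{ord}(pr)=\mu,\quad\min B_1=\operatorname{ord}(qs)=\nu.$$
Let $\tau_j$ be $j$ plus the minimum of the set paired with the one containing $j$: $\tau_j=j,\ j+\mu+\nu,\ j+\nu,\ j+\mu$ for $j\in A_0,B_0,A_1,B_1$ respectively. By (10), $\theta_j$ has coefficient $0$ in equation $t$ when $t<\tau_j$, and coefficient $1$ when $t=\tau_j$.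

Let $t_1<\dots<t_\rho$ be the distinct values below $h$ of $\tau_j$ for $0\le j<h$, and for each $i$ choose $j_i$ with $\tau_{j_i}=t_i$. The coefficient of $\theta_{j_k}$ in equation $t_i$ is $0$ for $i<k$ and $1$ for $i=k$, so this submatrix is unitriangular and the system has rank at least $\rho$. Each value of $\tau$ is taken at most four times, once for each of the four sets, and every $j<h-\mu-\nu$ has $\tau_j<h$. Hence $\rho\ge\frac{h-\mu-\nu}4$ (trivially so if the right side is negative). The number of solutions is at most $2^{h-\rho}$, so at most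
$$2^{\frac34h+\frac{\mu+\nu}4} \tag{11}$$
sequences share the data $(G,p,q,\eta)$.

In the length-nine example with $q=z$, $p=z^3$, we have $A_0=\{4\}$, $B_0=\{0,2,6,8\}$, $A_1=\{3,5\}$, $B_1=\{1,7\}$, $h=5$, and $\tau_0=\tau_1=\tau_3=\tau_4=4$, $\tau_2=6$. Equation $t=4$ reads $\theta_0+\theta_1+\theta_3+\theta_4=0$. This is the linear form of $f_0f_4=f_1f_3$, which is the coefficient of $z^4$ in (9), since $A_0+B_0$ and $A_1+B_1$ each contribute one product there. All four unknowns $\theta_0,\theta_1,\theta_3,\theta_4$ share the value $\tau=4$, so the loss of a factor $4$ in the count of values does occur.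

**Step 14.** *This step combines (8) and (11).* Since $\frac34h\le\frac38\ell+\frac38$ and $\sum_{k\ge1}2^{-k/4}=(2^{1/4}-1)^{-1}$,
$$N_\ell\le2\,T_\ell\,2^{\frac38(\ell-1)+\frac12+\frac38\ell+\frac38}\Big(\sum_{k\ge1}2^{-k/4}\Big)^2=2\sqrt2\,(2^{1/4}-1)^{-2}\,T_\ell\,2^{3\ell/4}\le80\,T_\ell\,2^{3\ell/4},$$
because $2\sqrt2\,(2^{1/4}-1)^{-2}\approx79.01$. With Step 11 this is $2^{3\ell/4+O(\ell/\log\ell)}$, which proves (a). $\blacksquare$

## Equivocal sequences from factorizations $\ell=uk$: Theorem 2(b)

**Step 15.** *This step generalizes the opening example and counts what it produces.* Let $\ell=uk$ with $u,k\ge3$, and let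
$$c=1+z+\cdots+z^{u-2}-z^{u-1},\qquad\widetilde c=-1+z+\cdots+z^{u-1}.$$
The constant terms differ, so $\widetilde c\ne c$; the coefficients of $z$ are both $1$ because $u\ge3$, so $\widetilde c\ne-c$. Let $b$ be a polynomial of length $k$ with coefficients $\pm1$ and $\widetilde b\ne\pm b$. The number of $b$ to be avoided is $2\cdot2^{k/2}$ for even $k$ (half of the coefficients are free, for each sign), and $2^{(k+1)/2}$ for odd $k$ (there $\widetilde b=-b$ is impossible at the middle coefficient). In both cases it is at most $2^{k/2+1}$.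

Put $f=c(z)b(z^u)$ and $g=c(z)\widetilde b(z^u)$. Both are concatenations of $k$ blocks $\pm c$, hence binary sequences of length $\ell$, and
$$ff^*=cc^*\cdot(bb^*)(z^u)=gg^*.$$
We have $g\ne\pm f$ since $\widetilde b\ne\pm b$. Also $\widetilde f=\widetilde c(z)\widetilde b(z^u)$, so $g\ne\pm\widetilde f$ since $c\ne\pm\widetilde c$. Thus $f$ is equivocal, and $b\mapsto f$ is injective. The same argument with $\widetilde c$ in place of $c$ gives further equivocal sequences. They are different from the earlier ones, because their first block of length $u$ is $\pm\widetilde c$ and not $\pm c$. Hence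
$$N_\ell\ge2(2^k-2^{k/2+1}),$$
which is positive since $k>\frac k2+1$ for $k\ge3$. For $3\mid\ell$ and $\ell\ge9$ take $u=3$, $k=\ell/3$: $N_\ell\ge2^{\ell/3+1}-2^{\ell/6+2}$. This proves (b). $\blacksquare$

## Lengths with no equivocal sequences: Theorem 2(c)

Suppose $f$ of length $\ell$ is equivocal, and use conditions 1–3 of Step 6. In particular $d,e\ge2$ and $d+e=\ell-1$. The relations (7) hold whatever the sizes of $d$ and $e$, since their derivation used only condition 3.

**Step 16.** *This step treats $\ell=1,2,4,8$.* We need $\ell-1=d+e\ge4$, which is impossible for $\ell=1,2,4$.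

For $\ell=8$ we have $W=(1+z^8)/(1+z)=(1+z)^7$, so $G=(1+z)^d$ and $H=(1+z)^e$. By the symmetry of conditions 1–3 we may assume $d\leq e$, that is, $d=2,e=5$ or $d=3,e=4$.

- $d=2$: $q$ is nonzero, palindromic with respect to $2$, with $q_0=0$, so $q=z$. Then $r=G+q=1+z+z^2$, and $qH=z(1+z)(1+z^4)=z+z^2+z^5+z^6$, so $1,2\in D$. By (7), $0=(rp)_1=p_1+p_0=p_1$ and $0=(rp)_2=p_2+p_1+p_0=p_2$. So $p_0=p_1=p_2=0$, and $p$ is palindromic with respect to $5$; thus $p=0$, a contradiction.
- $d=3$: now $q_0=q_3=0$ and $q_1=q_2$, so $q=z+z^2$. Then $r=(1+z+z^2+z^3)+q=1+z^3$, and $qH=(z+z^2)(1+z^4)$, so $1,2\in D$. By (7), $0=(rp)_1=p_1$ and $0=(rp)_2=p_2$. As $p$ is palindromic with respect to $4$ and $p_0=p_1=p_2=0$, we get $p=0$, a contradiction.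

**Step 17.** *This step prepares the prime case: self-reciprocal polynomials cannot split the roots.* Let $n$ be an odd prime such that $-1$ and $2$ generate $(\mathbb Z/n)^\times$, and let $\Phi=1+z+\cdots+z^{n-1}\in\mathbb F_2[z]$. It divides $z^n-1$, which is squarefree since $n$ is odd; its roots are the primitive $n$-th roots of unity $\zeta$ in an algebraic closure of $\mathbb F_2$. For a polynomial over $\mathbb F_2$, the multiplicities of $\zeta$ and $\zeta^2$ as roots agree, by the Frobenius automorphism. For a polynomial that equals its own reciprocal up to a power of $z$, the multiplicities of $\zeta$ and $\zeta^{-1}$ agree too. By hypothesis the maps $\zeta\mapsto\zeta^2$ and $\zeta\mapsto\zeta^{-1}$ generate a transitive action on the primitive $n$-th roots of unity. Hence: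

**Statement ($\dagger$).** A nonzero polynomial over $\mathbb F_2$ that equals its reciprocal up to a power of $z$ has the same multiplicity at all roots of $\Phi$. If one irreducible factor of $\Phi$ divides it, then $\Phi$ divides it.

For example, for $n=7$ we have $\Phi=(1+z+z^3)(1+z^2+z^3)$. The powers of $2$ modulo $7$ are $1,2,4$, and $-1$ is not among them, so the hypothesis holds; the two cubic factors are reciprocals of each other, and a self-reciprocal polynomial contains both or neither.

**Step 18.** *This step treats $\ell=n$.* Here $W=\Phi$ is squarefree and $G$ is palindromic, so ($\dagger$) gives $G\in\{1,\Phi\}$. Then $d=0$ or $e=0$, a contradiction.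

**Step 19.** *This step treats $\ell=2n$.* Here $W=(1+z^n)^2/(1+z)=(1+z)\Phi^2$, and $\Phi(1)=n=1$ in $\mathbb F_2$, so $1+z$ does not divide $\Phi$. By ($\dagger$), $G=(1+z)^i\Phi^k$ with $i\le1$ and $k\le2$. If $k=0$ then $d\le1$; if $k=2$ then $e\le1$; so $k=1$. By the symmetry of conditions 1–3 we may assume
$$G=\Phi,\quad H=(1+z)\Phi=1+z^n,\quad d=n-1,\quad e=n.$$

We have $p_0=0$ and $p_i=p_{n-i}$, so $p_n=0$. As $n$ is odd, $i\mapsto n-i$ pairs off $\{1,\dots,n-1\}$ without fixed points, so $p(1)=\sum_{i=1}^{n-1}p_i=0$. So $p=(1+z)\widehat p$ with $\deg\widehat p\le n-2$, and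
$$pG=(1+z)\Phi\,\widehat p=(1+z^n)\widehat p,\qquad qH=(1+z^n)q,\qquad\deg q=d-\nu\le n-2.$$
Since $pG=pq+pr$ and $qH=pq+qs$, condition 3 gives $\operatorname{supp}(pG)=A_0\cup A_1$ and $\operatorname{supp}(qH)=A_0\cup B_1$. As $A_0,A_1,B_1$ are pairwise disjoint, $A_0=\operatorname{supp}(pq)$ is the intersection of these two supports. Both $\widehat p$ and $q$ have degree below $n$, so multiplication by $1+z^n$ just places two nonoverlapping copies side by side. Hence
$$pq=(1+z^n)\kappa,\qquad\kappa=\text{coefficientwise product of }\widehat p\text{ and }q.$$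
In particular $\Phi\mid pq$. An irreducible factor of $\Phi$ divides $p$ or $q$; both are palindromic, so by ($\dagger$) $\Phi\mid p$ or $\Phi\mid q$. But $q\ne0$ has degree at most $n-2<\deg\Phi$. And $p=z^\mu p'$ with $p'\ne0$ and $\deg p'=(n-\mu)-\mu\le n-2<\deg\Phi$; since $\Phi$ is coprime to $z$, it cannot divide $p$ either. This contradiction gives $N_{2n}=0$.

**Step 20.** *This step identifies the lengths that (b) and (c) leave over.* An odd composite $\ell$ is $uk$ with $u,k\ge3$. If $\ell=2m$ with $m=xy$, $x\ge y\ge2$, then $\ell=(2y)\cdot x$ has both factors at least $3$ unless $x=2$; in that case $y=2$ and $\ell=8$. What remains is $1,2,4,8$, odd primes, and twice odd primes. The first four are in (c). For an odd prime $n$, neither $n$ nor $2n$ is a product of two factors that are both at least $3$, so (b) does not apply, and (c) applies exactly when $\langle-1,2\rangle=(\mathbb Z/n)^\times$. This proves (c), including its parenthetical statement. $\blacksquare$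

The smallest length left over is $17$. For $n=3,5,11,13$ the element $2$ alone generates, and $n=7$ was checked above. Modulo $17$ we have $2^4=-1$, so $\langle-1,2\rangle=\langle2\rangle$ has order $8$, not $16$. Whether $N_\ell=0$ for the left-over lengths $n$ and $2n$ is not settled by these arguments. Nor is the optimal exponential rate: for $3\mid\ell$, $\ell\ge9$, they give
$$2^{\ell/3+1}-2^{\ell/6+2}\le N_\ell\le2^{3\ell/4+O(\ell/\log\ell)}.$$
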